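# Counting sections on the blow-up of $\mathbb P^4$ at eight points

The ground field is $\mathbb C$. We write $D=(d;m_1,\dots,m_8)$ for the class $dH-\sum m_iE_i$, drop trailing zeros, and abbreviate repetitions by exponents, so that $(3;2^7)=3H-2E_1-\dots-2E_7$.

## 1. Monomials at the coordinate points, and a cubic with seven double points

How many quadrics in $\mathbb P^4$ are singular at two given points $p_1,p_2$? There are $15$ quadratic monomials in $x_0,\dots,x_4$, and being singular at a point is $5$ linear conditions, so a naive count gives $15-5-5=5$. Now do it honestly. Put $p_1=(1:0:0:0:0)$, $p_2=(0:1:0:0:0)$. A form of degree $d$ has multiplicity at least $m$ at the point where only $x_j\ne0$ exactly when each of its monomials has degree at most $d-m$ in $x_j$. So a quadric singular at $p_1$ and $p_2$ involves only $x_2,x_3,x_4$, and there are $6$ such quadrics. The naive count has removed the monomial $x_0x_1$ twice. Geometrically, such a quadric meets the line $p_1p_2$ with multiplicity at least $4>2$, so it contains the line, and the line must be given a correction $+1$.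

The same computation works for up to five points. Let $p_1,\dots,p_5$ be the coordinate points and $0\le m_j\le d$. The forms of degree $d$ with multiplicity at least $m_j$ at $p_j$ are spanned by the monomials with exponents $a_j\le d-m_j$. Inclusion–exclusion over the sets $J$ of violated conditions $a_j\ge d-m_j+1$ gives their number
$$\sum_{J\subset\{1,\dots,5\}}(-1)^{|J|}\binom{4+d-\sum_{j\in J}(d-m_j+1)}{4},\qquad \binom a4=0\ \text{ for } a<4. \tag{1.1}$$
If $|J|=r+1$, the upper entry is $4+\big(\sum_Jm_j-rd\big)-r-1$. So the set $J$ contributes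
$$(-1)^{r+1}\binom{4+k-r-1}{4},\qquad k=\sum_{j\in J}m_j-rd, \tag{1.2}$$
and this term belongs to the $r$-dimensional linear span of the points $p_j$, $j\in J$. The term with $|J|=5$ vanishes as soon as some monomial is allowed: then $d=\sum a_j\le5d-\sum m_j$, so $\sum m_j\le4d$. Two checks:

* Cubics with three triple points, $(3;3^3)$. They are binary cubic forms in the two remaining variables, so there are $4$. Formula: $35-3\cdot15=-10$; each of the three lines has $k=3$ and gives $+\binom54=5$; the plane has $k=3$ and gives $-\binom44=-1$. Total $-10+15-1=4$.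
* Quartics with four quadruple points, $(4;4^4)$. There is one: four times the hyperplane. Formula: $70-4\cdot35=-70$; six lines with $k=4$ give $6\cdot15=90$; four planes with $k=4$ give $-4\cdot5=-20$; the hyperplane has $k=4$ and gives $+1$. Total $1$.

With more points there is no basis of monomials. Take cubics with seven general double points, $(3;2^7)$. The points give $35-7\cdot5=0$. The lines have $k=1$ and contribute $\binom34=0$; the planes have $k=0$ and contribute $0$; the hyperplanes have $k<0$. So the linear spans predict that no such cubic exists. But one does: there is a rational normal quartic $C$ through the seven points, and in coordinates where $C=\{(1:t:t^2:t^3:t^4)\}$ the cubic $\det(x_{i+j})_{0\le i,j\le2}$ is singular along $C$, because its partial derivatives are combinations of the $2\times2$ minors, which vanish on $C$. The curve $C$ explains the error: $C\cdot D=12-14=-2$, and a correction (1.2) with $r=1$, $k=2$ is $+\binom44=1$.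

There is also a unique such cubic. The map $(x_0:\dots:x_4)\mapsto(x_0^{-1}:\dots:x_4^{-1})$ based at five of the points transforms degrees and multiplicities by the rule recalled in Section 2. Based at $p_1,\dots,p_5$ it takes $(3;2^7)$ to $(2;1^5,2,2)$. Based next at $p_1,p_2,p_3,p_6,p_7$ it takes this to $(1;0,0,0,1,1,1,1)$, a hyperplane through four points, which is unique.

So one must add to the linear spans all their images under Cremona transformations. For eight points in $\mathbb P^4$ there are finitely many of them. Is the sum of all corrections (1.2) then equal to the number of hypersurfaces?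

## 2. Weyl cycles and the Weyl expected dimension

Let $X=X^4_8$ be the blow-up of $\mathbb P^4$ at $p_1,\dots,p_8$ in general position, $H$ the hyperplane class, $E_i$ the exceptional divisors. Let $h$ be the class of a general line and $e_i$ that of a line in $E_i\cong\mathbb P^3$. Then $h\cdot H=1$, $h\cdot E_i=e_i\cdot H=0$, $e_i\cdot E_j=-\delta_{ij}$. On $\mathrm{Pic}(X)$ there is the form $\langle H,H\rangle=3$, $\langle H,E_i\rangle=0$, $\langle E_i,E_j\rangle=-\delta_{ij}$. In particular $\langle E_i,D\rangle=m_i$ for $D=dH-\sum m_iE_i$.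

**Definition (Cremona transformations).** For $I\subset\{1,\dots,8\}$, $|I|=5$, let $\mathrm{Cr}_I$ be induced by $(x_0:\dots:x_4)\mapsto(x_0^{-1}:\dots:x_4^{-1})$ in coordinates where the $p_i$, $i\in I$, are the coordinate points. It goes from $X$ to the blow-up of the image configuration, which is again general and whose blow-up is identified with $X^4_8$. It is an isomorphism outside the strict transforms of the spans of at most three of the $p_i$, $i\in I$. On $\mathrm{Pic}$ it acts by
$$d'=4d-\sum_{i\in I}m_i,\qquad m_i'=m_i+(d'-d)\ (i\in I),\qquad m_i'=m_i\ (i\notin I).$$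
This is an involution preserving $\langle\cdot,\cdot\rangle$. The Weyl group $W$ is generated by these maps and the permutations of the points.

**Definition (Weyl cycles).** For $|J|=r+1\le4$ let $L_J\subset X$ be the strict transform of the span of $\{p_j\}_{j\in J}$. For $1\le r\le3$ the Weyl cycles of dimension $r$ form the smallest set of $r$-dimensional irreducible subvarieties that contains all $L_J$ with $|J|=r+1$ and is closed under permutations and under strict transforms by $\mathrm{Cr}_I$ of members not contained in the indeterminacy locus of $\mathrm{Cr}_I$. The Weyl cycles of dimension $0$ are $p_1,\dots,p_8$.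

Examples: $E_i$ is a Weyl divisor, the image of the hyperplane $L_{I\setminus i}$ under $\mathrm{Cr}_I$. The cubic of Section 1 is a Weyl divisor. The rational normal quartic through seven of the points is a Weyl curve (Section 6).

**Definition (multiplicities).** Let $k_{p_i}(D)=m_i$, let $k_{L_J}(D)=\max\big(0,\sum_Jm_j-rd\big)$ for $|J|=r+1$, $r\geq 1$, and let $k_{\mathrm{Cr}_I(A)}(D)=k_A(\mathrm{Cr}_I(D))$, similarly for permutations. This does not depend on the chosen sequence of transformations. Equivalently, $k_C(D)=\max(0,-[C]\cdot D)$ for a Weyl curve $C$ and $k_A(D)=\max(0,-\langle A,D\rangle)$ for a Weyl divisor $A$.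

**Definition (Weyl expected dimension).** For $D$ effective with all $m_i\ge0$,
$$\mathrm{wdim}(D)=\binom{d+4}{4}+\sum_A(-1)^{r_A+1}\binom{4+k_A(D)-r_A-1}{4},\tag{2.1}$$
where $A$ runs over all Weyl cycles, $r_A=\dim A\in\{0,1,2,3\}$, and $\binom a4=0$ for $a<4$.

The question whether this number is $h^0$ comes from Maria Chiara Brambilla, Olivia Dumitrescu and Elisa Postinghel, "Weyl cycles on the blow-up of $\mathbb P^4$ at eight points", arXiv:2103.08556 (2021). The answer is yes.

**Theorem A.** *For every effective $D=dH-\sum m_iE_i$ on $X=X^4_8$ with all $m_i\ge0$: $h^0(X,\mathcal O_X(D))=\mathrm{wdim}(D)$.*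

"General position" means that the configuration lies in a dense open set $\mathcal U$, specified in Section 5. A version without sign conditions, a vanishing theorem, and an example showing that effectivity cannot be dropped form Theorem B in Section 14.

## 3. Vanishing on $X$, and the line that obstructs it

Let $K$ be the canonical class, $-K=(5;3^8)$. The natural way to compute $h^0(D)$ is to show that it equals an Euler characteristic. Recall Kawamata–Viehweg vanishing: if $G$ is nef and big on a smooth projective variety $V$, then $H^i(V,K_V+G)=0$ for $i>0$. With $G=D-K$ this would give $h^0(D)=\chi(D)$.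

On $X$ itself this already fails for $D=(2;2,2)$. Here $G=(7;5,5,3^6)$ has $G\cdot L_{12}=7-10=-3$, and indeed $\chi(X,D)=15-10=5$ while $h^0(D)=6$: higher cohomology is really there. The culprit is the line $L_{12}$, and one can replace it. Blow up $L_{12}$; its normal bundle is $\mathcal O(-1)^3$, so the exceptional divisor is $\mathbb P^1\times\mathbb P^2$, and it can be contracted onto $\mathbb P^2$. This flip changes no $h^0$, and we shall see that it raises $\chi(D)$ from $5$ to $6$.

So the plan is to run a minimal model program for $G$, replacing $G$-negative loci until $G$ is nef. Starting from $X$ we are stopped at once: $-K\cdot L_{12}=5-6=-1$, so the first flip is in the $K$-positive direction. The theorems that control the flipping loci, in particular Kawamata's theorem for smooth fourfolds, concern $K$-negative contractions.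

The way out is to begin by flipping *all* the Weyl curves, whether or not $D$ asks for it. There are $36$ of them, they are pairwise disjoint, and the result is a smooth *Fano* fourfold $Y$. From $Y$ we run the program for $G$ with scaling of $-K_Y$. All its flips are then $K$-negative. They flip back the curves which should not have been flipped, and flip in addition those planes on which $G$ is negative. A second gain is that $Y$ does not change under Cremona transformations, so the group $W=W(E_8)$ acts on the whole situation.

For $D=(3;3^3)$, where we know $h^0=4$, the bookkeeping will be as follows. On $X$, $\chi=-10$. The flips of $L_{12},L_{13},L_{23}$ add $3\cdot5$, the flip of the plane $L_{123}$ subtracts $1$, and all other flips that affect $\chi$ are undone: $-10+15-1=4$.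

## 4. The lattice $E_8$ in $\mathrm{Pic}(X)$

**Step 1: the Weyl group is $W(E_8)$.** We need finiteness, the roots, and $-1\in W$. We have $\langle-K,-K\rangle=75-72=3$ and $\langle-K,E_i\rangle=3$. Put
$$\alpha_i=E_i-E_{i+1}\ (1\le i\le7),\qquad \alpha_I=H-\sum_{i\in I}E_i\ (|I|=5),\qquad\alpha_0=\alpha_{\{1,\dots,5\}}.$$
All have square $-2$ and are orthogonal to $K$. The vectors $\alpha_1,\dots,\alpha_7$ form a chain, and $\alpha_0$ is joined only to $\alpha_5$, since $\langle\alpha_0,E_5-E_6\rangle=1$. So $\alpha_0,\dots,\alpha_7$ form a diagram with branch node $\alpha_5$ and arms of length $1,2,4$, that is $E_8$. The lattice they span is unimodular, so it splits off. Its complement has rank one and discriminant of absolute value $3$ (as $\mathrm{Pic}(X)$ has), and contains $K$ with square $3$, so it is $\mathbb ZK$. Thus $\mathrm{Pic}(X)=\mathbb ZK\oplus K^\perp$ with $K^\perp\cong E_8(-1)$.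

For $D=(d;m)$ one has $\langle D,\alpha_I\rangle=3d-\sum_Im_i$, so $\mathrm{Cr}_I$ acts as $s_I:x\mapsto x+\langle x,\alpha_I\rangle\alpha_I$; transpositions act by $x\mapsto x+\langle x,\alpha\rangle\alpha$ with $\alpha=E_i-E_j$. So the Weyl group is $W=W(E_8)$. It fixes $K$, it is finite, contains $-1$ on $K^\perp$, and is transitive on the $240$ roots, the vectors of square $-2$ in $K^\perp$ (Bourbaki, *Lie* VI). The roots are
$$E_i-E_j\ (56),\quad\pm\Big(H-\sum_JE_j\Big),|J|=5\ (112),\quad\pm\Big(2H-\sum E-E_i-E_j\Big)\ (56),\quad\pm\Big(3H-2\sum E+E_i\Big)\ (16),$$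
where $i\ne j$ and $\sum E=\sum_{l=1}^8E_l$. Each is checked to be orthogonal to $K$ of square $-2$, e.g. $12-(6+8)=-2$ and $27-(28+1)=-2$, and the numbers add up to $240$.

**Step 2: one linear form for each root.** These forms will measure degrees on curves and planes. For a root $r$ put
$$\lambda_r(D)=\langle r,D\rangle-\tfrac13\langle-K,D\rangle=\langle r,D\rangle-\Big(5d-\sum m_i\Big).\tag{4.1}$$
Then
$$\lambda_{wr}(wD)=\lambda_r(D),\qquad\lambda_r(-K)=-1,\qquad\lambda_r(E_1)=\langle r,E_1\rangle-1,\tag{4.2}$$
and the $\lambda_r$ are pairwise distinct because the form is nondegenerate. Explicitly: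

| $r$ | $\lambda_r(D)$ |
|---|---|
| $2H-\sum E-E_i-E_j$ | $d-m_i-m_j=D\cdot L_{ij}$ |
| $3H-2\sum E+E_a$ | $4d-\sum_{i\ne a}m_i=D\cdot C_a$ |
| $H-\sum_{l\notin\{i,j,k\}}E_l$ | $m_i+m_j+m_k-2d$ |
| $E_i-E_j$ | $2m_i+\sum_{k\ne i,j}m_k-5d$ |
| $-(H-\sum_JE)$ | $\sum m+\sum_Jm-8d$ |
| $-(2H-\sum E-E_i-E_j)$ | $2\sum m+m_i+m_j-11d$ |
| $-(3H-2\sum E+E_i)$ | $3\sum m-m_i-14d$ |

Here $C_a$ is the strict transform of the rational normal quartic through the $p_i$, $i\ne a$. Let $R_X$ be the set of the $28+8=36$ roots of the first two rows ("curve roots"), and $R_1$ the union of $R_X$ and the $56$ "plane roots" of the third row. For a curve $C$ among the $36$ curves $L_{ij},C_a$ we write $r_C$ for its root and $\lambda_C(D)=\lambda_{r_C}(D)=D\cdot C$.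

For $D=(3;3^3)$: $\lambda=-3$ on $L_{12}$, $L_{13}$, $L_{23}$, and $\lambda=3$ for the root of the plane $L_{123}$. On curves $\lambda_C<0$ is the bad sign; for the plane roots $\lambda_r>0$ is.

**Step 3: Weyl divisors as an orbit.** A divisor is never contained in an indeterminacy locus, and $s_IE_i=H-\sum_{I\setminus i}E$ for $i\in I$ is the class of $L_{I\setminus i}$. So the classes of Weyl divisors form the orbit $WE_1$. For such a class $\langle A,A\rangle=-1$ and $\langle A,-K\rangle=3$. Hence $A=-K+a$ with $a\in K^\perp$, and applying $-1\in W$ on $K^\perp$ shows that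
$$\bar A:=-K-a=-2K-A$$
is again a Weyl class. For example, $\bar E_1=(10;7,6^7)$. If $A\perp B$, then $\langle\bar A,\bar B\rangle=12-6-6+0=0$.

**Step 4: the stabilizer of $E_1$.** This reduces later checks to one root of each type.

**(4.3)** *For each $c\in\{\pm2,\pm1,0\}$, $\mathrm{Stab}_W(E_1)$ is transitive on the roots $r$ with $\langle r,E_1\rangle=c$; their numbers are $14,64,84,64,14$ for $c=2,1,0,-1,-2$. The roots with $c=2$ all lie in $R_X$; those with $c\le0$ lie outside $R_X$.*

*Proof.* The number $c$ is the multiplicity $m_1$ of $r$. From the list: $c=2$ for $2H-\sum E-E_1-E_j$ and $3H-2\sum E+E_i$ with $i\ne1$ ($7+7$); $c=1$ for $E_j-E_1$, for $H-E_1-\sum_KE$ with $|K|=4$, $1\notin K$, for $2H-\sum E-E_i-E_j$ with $i,j\ne1$, and for $3H-2\sum E+E_1$ ($7+35+21+1$); $c=0$ for $E_i-E_j$ with $i,j\ne1$ and $\pm(H-\sum_JE)$ with $1\notin J$ ($42+42$); the negatives give $c=-1,-2$. The curve roots have $c\in\{1,2\}$. For transitivity use the permutations of $2,\dots,8$ and the $s_I$ with $1\notin I$, which fix $E_1$.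

* $c=2$: if $1,j\notin I$ then $\langle2H-\sum E-E_1-E_j,\alpha_I\rangle=6-5=1$, so $s_I$ adds $\alpha_I$ and gives $3H-2\sum E+E_a$, where $I^c=\{1,j,a\}$.
* $c=1$: for $j\in I$, $s_I$ maps $E_j-E_1$ to $H-E_1-\sum_{I\setminus j}E$. If $K\cap I=\{i,j\}$, it maps $H-E_1-\sum_KE$ to $2H-\sum E-E_i-E_j$. If $I^c=\{1,i,j\}$, it maps $2H-\sum E-E_i-E_j$ to $3H-2\sum E+E_1$. In each case the pairing with $\alpha_I$ is $1$.
* $c=0$: $E_i-E_j$ goes to $H-\sum_{I\setminus i}E-E_j$ if $i\in I\not\ni j$ (pairing $1$), and to $-(H-\sum_{I\setminus j}E-E_i)$ if $j\in I\not\ni i$ (pairing $-1$).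
* Negative $c$: take negatives. $\square$

**(4.4)** *Every orthogonal pair $(A,B)$ of Weyl classes is $W$-equivalent to $(E_1,E_2)$.* We may take $A=E_1$. Then $\rho=B-E_1$ lies in $K^\perp$, has square $-2$, so is a root, and $\langle\rho,E_1\rangle=1$. By (4.3) an element of $\mathrm{Stab}(E_1)$ moves $\rho$ to $E_2-E_1$, hence $B$ to $E_2$. $\square$

## 5. Frames and the genericity conditions

Write $X(p)$ for the blow-up of $p=(p_1,\dots,p_8)$. A *pseudo-isomorphism* is a birational map that is an isomorphism in codimension one. Consider:

* (P1) any five of the points span $\mathbb P^4$;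
* (P2) for distinct $a,i,j$, $p_a$ lies neither on $\overline{\bigcup_{x\in C_a}\langle p_i,x\rangle}$ nor on $\overline{\bigcup_{x\in C_a}\langle p_i,p_j,x\rangle}$, where $C_a\subset\mathbb P^4$ is the quartic through the points other than $p_a$.

Recall that subschemes of length at most $5$ of a rational normal quartic are linearly independent. So for *every* $x\in C_a$ the divisor $p_i+x$ (resp. $p_i+p_j+x$) of $C_a$ spans a line (resp. a plane); for $x=p_i$ this is the tangent line $T$ (resp. $\langle T,p_j\rangle$). As the seven points other than $p_a$ vary in linearly general position, $C_a$ varies algebraically, and the union of these spans is the image of a $\mathbb P^1$- (resp. $\mathbb P^2$-) bundle over the family of the $C_a$, hence a closed set with fibers of dimension $\le3$. These fibers are the closed sets of (P2). So (P1) and (P2) define a dense open set of configurations.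

**Step 1: Cremona maps on configurations.** We must be able to apply any sequence of Cremona maps without leaving general position. If $p$ satisfies (P1), the $p_l$ with $l\notin I$ lie in the torus of the coordinate system given by $I$, so $\mathrm{Cr}_I$ produces, modulo projectivities, a configuration of eight distinct points. Normalize the points of $I$ to be the coordinate points and one further point to be $(1:1:1:1:1)$. Then $\mathrm{Cr}_I$ is coordinatewise inversion of the two remaining points. So it is a birational involution on configurations modulo projectivities, and it can be lifted to a morphism on configurations satisfying (P1). The map $X(p)\dashrightarrow X(p')$ is a pseudo-isomorphism: on the toric blow-up of the points of $I$ the inversion permutes the boundary divisors (Section 7), and the other points lie in the torus.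

If a composition of such maps and permutations acts trivially on $\mathrm{Pic}$, it is a pseudo-isomorphism $X(p)\dashrightarrow X(p')$ with $H\mapsto H$, $E_i\mapsto E_i$. Comparing sections of $H$, it is induced by a projectivity, and this carries $p_i$ to $p_i'$.

**Step 2: stable genericity.** Let $\Omega$ be a dense open projectively invariant set of configurations satisfying (P1), and $\Omega^*$ the set of $p$ such that every finite sequence of generators (maps $\mathrm{Cr}_I$ and permutations) applied to $p$ stays in $\Omega$.

**(5.1)** *$\Omega^*$ is dense open.*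

*Proof.* Put $\Omega_0=\Omega$, $\Omega_{k+1}=\{p\in\Omega_k:gp\in\Omega_k\text{ for all generators }g\}$. By Step 1 and since there are finitely many generators, all $\Omega_k$ are dense open and projectively invariant. By construction $p\in\Omega_k$ means that all sequences of length at most $k$ stay in $\Omega$. Since $W$ is finite, there is $N$ such that every element of $W$ is a word of length $\le N$. We claim $\Omega_N=\Omega^*$. Let $p\in\Omega_N$, suppose that $p_{(k)}=g_k\cdots g_1p$ has been reached inside $\Omega$, and let $g$ be a generator. Then $gp_{(k)}$ is defined. It differs from the configuration obtained from $p$ by a word of length $\le N$ for the element $gg_k\cdots g_1\in W$ by a pseudo-isomorphism acting trivially on $\mathrm{Pic}$. So the two are projectively equivalent, and the second lies in $\Omega$. Hence $gp_{(k)}\in\Omega$, and the claim follows by induction. $\square$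

**Definition (frames).** For $p\in\Omega^*$ and $w\in W$ there is a configuration $p^w\in\Omega^*$, unique modulo projectivities, with a pseudo-isomorphism $X(p)\dashrightarrow X(p^w)$ inducing $w$ on $\mathrm{Pic}$. We call it *the frame $w$*. Then $h^0(D)=h^0(wD)$, and prime divisors of $X(p)$ and $X(p^w)$ correspond.

For example, Section 1 looked at $(3;2^7)$ in two further frames, where it became $(2;1^5,2,2)$ and $(1;0,0,0,1,1,1,1)$.

**Step 3: the sets $\mathcal U_1$ and $\mathcal U$.** Let $\mathcal U_1=\Omega^*$ for $\Omega$ defined by (P1), (P2). In Sections 6–11 we assume only $p\in\mathcal U_1$. In Sections 12–14 we assume $p\in\mathcal U$, where $\mathcal U=\Omega^*$ for a dense open projectively invariant $\Omega$ whose members satisfy (P1), (P2) and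

* (P3) the projections $q_2,\dots,q_8\in\mathbb P^3$ of $p_2,\dots,p_8$ from $p_1$ impose independent conditions on quadrics, and the net of quadrics through them has finite reduced base scheme;
* (P4) the projections $q_3,\dots,q_8\in\mathbb P^2$ of $p_3,\dots,p_8$ from the line $p_1p_2$ do not lie on a conic;
* (P5) for $5\le j\le7$ there are $p'_{j+1},\dots,p'_8$ such that $p'=(p_1,\dots,p_j,p'_{j+1},\dots,p'_8)\in\mathcal U_1$, and no $p_l$ with $l>j$ lies on the image in $\mathbb P^4$ of one of the $36$ curves of $p'$ or equals some $p'_{l'}$.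

We check that these hold on dense open sets. (P4) is clear.

(P3): by projective invariance fix $p_1$. The projection $\mathbb P^4\setminus p_1\to\mathbb P^3$ is surjective, so it suffices to find a dense open set of $(q_2,\dots,q_8)\in(\mathbb P^3)^7$. Independence holds on an open set $T$. The relative base scheme $Z\to T$ of the net is proper, so the set of $t\in T$ whose fiber $Z_t$ is unramified, i.e. finite and reduced, is open. It remains to see that it is not empty. Take seven of the eight points $(1:\pm1:\pm1:\pm1)$, with coordinates $(t:x:y:z)$. Restricted to the eight points, quadrics give the span of $1,x,y,z,xy,xz,yz$, which is the orthogonal complement of the nowhere vanishing function $xyz$. A quadric vanishing at seven of the points restricts to a function supported at one point and orthogonal to $xyz$, so it vanishes at the eighth point too. Hence the quadrics through the seven points are those vanishing at all eight, a space of dimension $10-7=3$, which gives independence. It is $\langle x^2-t^2,y^2-t^2,z^2-t^2\rangle$, with base scheme the eight reduced points.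

(P5): the pairs $(p,p')$ sharing their first $j$ points form an irreducible variety, the required conditions contain a dense open subset of it, and the projection of this set to $p$ is dense and constructible, so it contains a dense open set. The set of $p$ obtained is projectively invariant, and so is its interior.

## 6. The thirty-six Weyl curves

**(6.1)** *In $X$ (strict transforms):* (i) *the $36$ curves $L_{ij},C_a$ are pairwise disjoint, with normal bundle $\mathcal O(-1)^3$;* (ii) *$C_a\cap L_{ijk}=\emptyset$ always, and $L_{ab}\cap L_{ijk}=\emptyset$ unless $\{a,b\}\subset\{i,j,k\}$.*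

*Proof.* **Step 1: normal bundles.** In $\mathbb P^4$ they are $\mathcal O(1)^3$ for a line and $\mathcal O(6)^3$ for a rational normal quartic. Blowing up $2$, resp. $7$, points on the curve twists them to $\mathcal O(-1)^3$.

**Step 2: linear spaces among themselves.** Two such spaces whose index sets have at most five elements in their union meet in $\mathbb P^4$, by (P1), exactly in the span of the common points, and so do their tangent spaces at a common point. So a line $L_{ab}$ with $\{a,b\}\not\subset\{i,j,k\}$ meets the plane in $\mathbb P^4$ at most in a base point, with a tangent direction outside the plane, and the strict transforms are disjoint. Lines are treated the same way.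

**Step 3: $C_a$ and lines or planes.** For $i,j\ne a$ (resp. $i,j,k\ne a$) the line $p_ip_j$ (resp. the plane $p_ip_jp_k$) meets $C_a$ in a scheme of length exactly $2$ (resp. $3$), because longer subschemes of $C_a$ span more. So it meets $C_a$ only at these points and not tangentially, and the strict transforms are disjoint. If the line $p_ip_a$ met $C_a$ at a point $x\ne p_i$, or were tangent to it at $p_i$, then $p_a$ would lie on the cone over $C_a$ with vertex $p_i$. If the plane $p_ip_jp_a$ met $C_a$ at $x\ne p_i,p_j$, it would equal $\langle p_i,p_j,x\rangle\ni p_a$. If it contained the tangent line $T$ of $C_a$ at $p_i$, it would equal $\langle T,p_j\rangle$, a limit of planes $\langle p_i,p_j,x\rangle$ with $x\in C_a$; similarly at $p_j$. All this is excluded by (P2).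

**Step 4: $C_a$ and $C_b$.** The aim is to turn them into lines. Let $I\cup\{c\}$ be the six common points, $|I|=5$. By Step 3, $C_a$ and $C_b$ avoid the lines and planes $L_J$, $J\subset I$. So $\mathrm{Cr}_I$ is an isomorphism near them, and by the intersection numbers computed in (6.2) it maps them to $L'_{bc}$ and $L'_{ac}$, which are disjoint in $X(p')$. $\square$

**(6.2)** *Let $\mathrm{Cr}_I:X(p)\dashrightarrow X(p')$ and $I^c=\{j,k,l\}$. The $26$ curves other than $L_{ab}$, $a,b\in I$, are disjoint from the indeterminacy locus of $\mathrm{Cr}_I$ and are mapped to the $26$ corresponding curves of $X(p')$:*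
$$L_{ij}\mapsto L'_{ij}\ (i\in I),\qquad L_{jk}\mapsto C'_l,\qquad C_l\mapsto L'_{jk},\qquad C_i\mapsto C'_i\ (i\in I),$$
*and similarly for all choices of $j,k,l$ in $I^c$.*

*Proof.* Disjointness is (6.1). For such a curve $C$ with image $C'$,
$$H'\cdot C'=\Big(4H-3\sum_IE\Big)\cdot C,\qquad E'_i\cdot C'=\Big(H-\sum_{I\setminus i}E\Big)\cdot C\ (i\in I),\qquad E'_l\cdot C'=E_l\cdot C\ (l\notin I).$$

* $L_{ij}$: degree $4-3=1$; $E'_i\cdot C'=1$; $E'_{i'}\cdot C'=1-1=0$ for the other $i'\in I$; $E'_j\cdot C'=1$.
* $L_{jk}$: degree $4$; $E'_i\cdot C'=1$ for all $i\in I$; $E'_j\cdot C'=E'_k\cdot C'=1$, $E'_l\cdot C'=0$.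
* $C_l$: degree $16-15=1$; $E'_i\cdot C'=4-4=0$; $E'_j\cdot C'=E'_k\cdot C'=1$.
* $C_i$: degree $16-12=4$; $E'_i\cdot C'=4-4=0$; $E'_{i'}\cdot C'=4-3=1$ for the other $i'\in I$; $E'_j\cdot C'=E'_k\cdot C'=E'_l\cdot C'=1$.

An irreducible quartic through seven points in linearly general position spans $\mathbb P^4$, so it is a rational normal curve, and it is the unique one through these points. $\square$

(For Step 4 of (6.1) only the row $C_l$ is used.) A line $L_{ab}$ with $a,b\in I$ lies in the indeterminacy locus of $\mathrm{Cr}_I$. Hence **the Weyl curves** are exactly the $36$ curves, with $k_C(D)=\max(0,-\lambda_C(D))$.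

## 7. Flipping the thirty-six curves

**Definition (standard flip).** Let $Q\cong\mathbb P^1$ be a curve in a smooth fourfold $V$ with $N_Q=\mathcal O(-1)^3$. The blow-up $\pi:\tilde V\to V$ of $Q$ has exceptional divisor $F=Q\times\mathbb P^2$ with $\mathcal O(F)|_F=\mathcal O(-1,-1)$. If $F$ is also the exceptional divisor of a blow-up $q:\tilde V\to V^+$ of a smooth fourfold along a plane $P\cong\mathbb P^2$, with $q|_F$ the second projection, then $V\dashrightarrow V^+$ is called the standard flip of $Q$ into $P$.

Since $F=\mathbb P(N_P)$ with tautological bundle $\mathcal O(-1,-1)$, we have $N_P=\mathcal O(-1)^2$. Outside $Q$ and $P$ nothing changes, so $\mathrm{Pic}\,V=\mathrm{Pic}\,V^+$. We write $L^+$ for the class on $V^+$ corresponding to $L$.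

**(7.1) Flip lemma.** *Let $V\dashrightarrow V^+$ be a standard flip between smooth complete fourfolds, $L\in\mathrm{Pic}\,V$, $a=L\cdot Q$. Then $q^*L^+=\pi^*L+aF$, $L^+\cdot(\text{line in }P)=-a$, and*
$$\chi(V^+,L^+)=\chi(V,L)+\varphi(a),\qquad\varphi(a)=\tfrac1{24}(a+1)a(a-1)(a-2).$$

*Proof.* We have $q^*L^+=\pi^*L+bF$ for some $b$. Restricted to $F$ this is $\mathcal O(a-b,-b)$, and it must be trivial on the fibers $Q\times\{pt\}$ of $q$. So $b=a$ and the restriction is $\mathcal O(0,-a)$. Blow-ups with smooth centers preserve $\chi$ of pullbacks, so $\chi(V,L)=\chi(\pi^*L)$ and $\chi(V^+,L^+)=\chi(\pi^*L+aF)$. Now add or subtract copies of $F$ one at a time, using $\chi(\mathbb P^1\times\mathbb P^2,\mathcal O(u,v))=(u+1)\binom{v+2}2$.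

If $a=-k\le0$:
$$\chi(\pi^*L-kF)=\chi(L)-\sum_{j=0}^{k-1}\chi(\mathcal O(j-k,j))=\chi(L)+\sum_{j=0}^{k-1}(k-1-j)\binom{j+2}2=\chi(L)+\binom{k+2}4,$$
and $\binom{k+2}4=\varphi(-k)$. If $a>0$:
$$\chi(\pi^*L+aF)=\chi(L)+\sum_{j=1}^a\chi(\mathcal O(a-j,-j))=\chi(L)+\sum_{j=1}^a(a-j+1)\binom{j-1}2=\chi(L)+\binom{a+1}4,$$
using $\binom{2-j}2=\binom{j-1}2$ for the polynomial binomial, and $\binom{a+1}4=\varphi(a)$. $\square$

Note
$$\varphi(-1)=\varphi(0)=\varphi(1)=\varphi(2)=0,\qquad\varphi(k)=\binom{k+1}4,\quad\varphi(-k)=\binom{k+2}4\quad(k>0).\tag{7.2}$$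
These are the corrections for surfaces and for curves in (2.1). For $D=(2;2,2)$, flipping $L_{12}$ has $a=-2$ and adds $\varphi(-2)=1$: from $5$ to $6$.

**Step 1: the toric picture.** This gives existence of the flips and shows what $\mathrm{Cr}_I$ does to them. Let $X_I$ be $\mathbb P^4$ blown up at $p_i$, $i\in I$. Its fan has rays $\pm e_i$ ($i\in I$, $\sum e_i=0$), with $-e_i$ belonging to $E_i$: the point $p_i$ corresponds to the cone spanned by the other four $e_j$, whose sum is $-e_i$. The maximal cones are the $20$ cones $\langle-e_i,e_a,e_b,e_c\rangle$ with $a,b,c\ne i$. Let $I=\{i,j,k,l,m\}$. The curve $L_{ij}$ corresponds to $\langle e_k,e_l,e_m\rangle$, contained in $\langle-e_i,e_k,e_l,e_m\rangle$ and $\langle-e_j,e_k,e_l,e_m\rangle$, and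
$$-e_i-e_j=e_k+e_l+e_m.$$
Blowing up $L_{ij}$ inserts the ray of this vector. The same fan is the star subdivision, at $\langle-e_i,-e_j\rangle$, of the fan in which these two cones are replaced by the three smooth cones $\langle-e_i,-e_j\rangle+\langle\text{two of }e_k,e_l,e_m\rangle$. This is a standard flip of $L_{ij}$, and the flipped plane corresponds to $\langle-e_i,-e_j\rangle$. Each of the $20$ cones is used by exactly one line.

**Step 2: local contractions near each curve.** We want, for each $C$ among the $36$ curves, an open neighborhood $V\subset X$ meeting no other of the curves and a standard flip $V\dashrightarrow V^+$, i.e. a proper birational morphism $q_V:\tilde V\to V^+$ contracting $F_C=C\times\mathbb P^2$ onto $P_C\cong\mathbb P^2$. For $C=L_{ij}$ choose $I\ni i,j$. Since $p_l\notin L_{ij}$ for $l\notin I$, a neighborhood $V$ of $L_{ij}$ in $X$ is open in $X_I$. The toric flip gives a proper morphism from $\mathrm{Bl}_{L_{ij}}X_I$ contracting $F_C$. As $F_C\subset\tilde V$, the set $\tilde V$ is a union of fibers of this proper map, so its image is open, and we restrict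 to it. For $C=C_l$ choose $I\not\ni l$; by (6.2), $\mathrm{Cr}_I$ identifies a neighborhood of $C_l$ with one of a line $L'_{jk}$.

**Step 3: uniqueness, to be able to glue and compare.** As a ringed space, $V^+$ is the topological quotient of $\tilde V$ by the fibers of $q_V$ ($q_V$ is closed and surjective) with sheaf $q_{V*}\mathcal O_{\tilde V}$ ($V^+$ is normal). The fibers are the points outside $F_C$ and the curves $C\times\{pt\}$. So $q_V$ does not depend on the choices made.

**Step 4: gluing.** Let $\pi:\tilde X\to X$ be the blow-up of the $36$ disjoint curves. Gluing the $V^+$ with $\tilde X\setminus\bigcup F_C$ we get a smooth scheme $Y=Y(p)$ and $q:\tilde X\to Y$, which is proper since this is local on the target. $Y$ is separated: $q\times q$ is proper, hence closed, and $\Delta_Y=(q\times q)(\Delta_{\tilde X})$. So $Y$ is a smooth complete fourfold, $X\setminus\bigcup C\cong Y\setminus\bigcup P_C$, the $P_C$ are pairwise disjoint, and $\mathrm{Pic}\,Y=\mathrm{Pic}\,X$. By (7.1),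
$$D|_{P_C}=\mathcal O(-\lambda_C(D)),\qquad-K_Y|_{P_C}=\mathcal O(1).\tag{7.3}$$

**(7.4)** *$\mathrm{Cr}_I$ induces an isomorphism $Y(p)\cong Y(p')$, acting on $\mathrm{Pic}$ by $s_I$. For $\{i,j,k,l,m\}=I$ it maps the closure $L^Y_{ijk}$ of $L_{ijk}\setminus\bigcup C$ in $Y(p)$ to $P'_{L_{lm}}$.*

*Proof.* Flip the $10$ lines $L_{ab}$, $a,b\in I$, in $X_I$. By Step 1 the maximal cones become the $30$ cones $\langle-e_i,-e_j,e_a,e_b\rangle$ with $\{i,j\}\cap\{a,b\}=\emptyset$. This fan is invariant under $-1$, so $x\mapsto x^{-1}$ is an automorphism $\iota$ of the flipped variety $X_I^+$. The points $p_l$, $l\notin I$, lie in the torus. Hence $\iota$ gives an isomorphism, extending $\mathrm{Cr}_I$, from $X(p)$ with its $10$ lines flipped to $X(p')$ with its $10$ lines flipped. By (6.2) it matches the remaining $26$ curves, so by uniqueness of the contractions it extends to $Y(p)\cong Y(p')$. Finally $L_{ijk}$ corresponds to $\langle e_l,e_m\rangle$ and the flipped plane of $L_{lm}$ to $\langle-e_l,-e_m\rangle$; by (6.1) neither meets the remaining $26$ curves. $\square$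

So for every $w\in W$ we have $Y(p)\cong Y(p^w)$, acting by $w$ on $\mathrm{Pic}$. Prime divisors of $X$ and $Y$ correspond. A Weyl class $A$ contains a unique effective divisor, which is prime, because it is $E_1$ in some frame; we denote it by $A$ also on $Y$.

## 8. The 240 planes of $Y$ and the Weyl surfaces

**Definition.** For a root $r$ choose $w\in W$ with $wr$ the root of $L_{12}$, and let $P_r\subset Y$ correspond to $P_{L_{12}}\subset Y(p^w)$.

By (7.3) and (4.2),
$$P_r\cong\mathbb P^2,\qquad D|_{P_r}=\mathcal O(-\lambda_r(D)),\qquad-K_Y|_{P_r}=\mathcal O(1).\tag{8.1}$$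
We say that the line class of $P_r$ is $-\lambda_r$.

**(8.2) Uniqueness.** *If $P\subset Y$ is the plane $P_C$ of any frame, with line class $-\lambda_r$, then $P=P_r$.* In particular $P_r$ does not depend on $w$.

*Proof.* Let $w$ be as in the definition and let $A,B$ be the orthogonal Weyl divisors with $wA=E_1$, $wB=E_2$. Then $\langle r,A\rangle=\langle r,B\rangle=2$, so $A\cdot\text{line}=-\lambda_r(A)=-1$ on both planes, likewise for $B$. Hence $P,P_r\subset A\cap B$. In the frame $w$ we have $(A,B)=(E_1,E_2)$, and $E_1\cap E_2=\emptyset$ in $X(p^w)$, so $A\cap B\subset\bigcup P_{C'}$ in $Y$, a disjoint union over the curves $C'$ of this frame. So $P=P_{C'}$ and $P_r=P_{C''}$ for curves $C',C''$ of this frame with equal line classes. Thus $r_{C'}=r_{C''}$ and $C'=C''$. $\square$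

**(8.3)** *If $A\perp B$ are Weyl divisors, then $A\cap B\subset\bigcup_rP_r$ in $Y$.* By (4.4) we may pass to a frame where they are $E_1,E_2$. Then $A\cap B$ lies in the planes $P_{C'}$ of that frame, and these are among the $P_r$ by (8.2). $\square$

**(8.4)** *$P_{r_C}=P_C$; $\mathrm{Cr}_I$ maps $P_r$ to $P_{s_Ir}$; $L^Y_{ijk}=P_r$ with $r=H-\sum_{l\ne i,j,k}E_l$; the $P_r$ are pairwise distinct.* In the first two cases compare line classes and use (8.2). For the third, choose $I=\{i,j,k,l,m\}$; by (7.4) $L^Y_{ijk}$ is the plane of $L_{lm}$ in the frame $s_I$. With $D'=s_ID$,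
$$d'-m'_l-m'_m=d'-m_l-m_m-2(d'-d)=2d-d'-m_l-m_m=m_i+m_j+m_k-2d=\lambda_r(D),$$
so its line class is $-\lambda_r$. Distinctness holds because the $\lambda_r$ are distinct. $\square$

For $r\notin R_X$ let $S_r\subset X$ be the closure of $P_r\setminus\bigcup P_C$.

**(8.5) Weyl surfaces.** *The Weyl surfaces are exactly the $204$ distinct surfaces $S_r$, $r\notin R_X$, and $k_{S_r}(D)=\max(0,\lambda_r(D))$.*

*Proof.* **Step 1: the $S_r$ include the planes and are closed under the allowed transformations.** For the planes $L_{ijk}$ everything follows from (8.4) and the definition of $k$. Suppose $S_r$ is not in the indeterminacy locus of $\mathrm{Cr}_I$. Then the closure in $Y(p')$ of its strict transform is the image of $P_r$, i.e. $P_{s_Ir}$. As this is the closure of a surface of $X(p')$, we have $s_Ir\notin R_X$, the strict transform is $S_{s_Ir}$, and $k_{\mathrm{Cr}_I(S_r)}(D)=\max(0,\lambda_r(s_ID))=\max(0,\lambda_{s_Ir}(D))$.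

**Step 2: all $204$ occur.** The indeterminacy locus of $\mathrm{Cr}_I$ lies in the union of the $L_J$, $J\subset I$, $|J|\le3$. So the only $S_r$ contained in it are planes with all three indices in $I$, and the following steps are allowed:

* plane root $r=H-\sum_JE$ (the plane has index set $J^c$), $|I\cap J|=4$: the pairing with $\alpha_I$ is $-1$ and $r\mapsto r-\alpha_I=E_a-E_b$, where $I\setminus J=\{a\}$, $J\setminus I=\{b\}$;
* plane root $r=H-\sum_JE$, $I=J$: $r\mapsto-r$;
* $-(H-\sum_JE)\mapsto-(2H-\sum E-E_i-E_j)$ if $I\cap J=\{i,j\}$;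
* $-(2H-\sum E-E_i-E_j)\mapsto-(3H-2\sum E+E_a)$ if $I^c=\{i,j,a\}$.

In the last two cases the pairing with $\alpha_I$ is $-1$ and one subtracts $\alpha_I$. Permutations give the rest: $56+56+56+28+8=204$. The $S_r$ are distinct because $P_r$ is the closure of $S_r\setminus\bigcup C$ in $Y$. $\square$

## 9. A $W$-invariant formula for $\mathrm{wdim}$

Put $\psi(k)=\binom k4$ and $k_A(D)=\max(0,-\langle A,D\rangle)$ for Weyl divisors $A$. For *any* $D$ define, with polynomial binomials,
$$\chi_Y(D)=\binom{d+4}4-\sum_i\binom{m_i+3}4+\sum_C\varphi(\lambda_C(D)),$$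
$$F(D)=\chi_Y(D)-\sum_{r:\lambda_r(D)>0}\varphi(\lambda_r(D))+\sum_{A\text{ Weyl div.}}\psi(k_A(D)).$$

**(9.1)** *$\chi_Y(D)=\chi(Y,D)$.* On $X$ we have $\chi(X,D)=\binom{d+4}4-\sum\binom{m_i+3}4$: for $d,m_i\ge0$ remove copies of $E_i$ one at a time, using $\chi(\mathbb P^3,\mathcal O(j))=\binom{j+3}3$ and $\sum_{j<m}\binom{j+3}3=\binom{m+3}4$, and both sides are polynomials. Then apply (7.1) to the $36$ flips. $\square$

**(9.2)** *$F$ is $W$-invariant.* $\chi_Y$ is invariant by (9.1) and (7.4), because its formula does not depend on $p$. The two sums are over $W$-stable sets, with $\lambda_{wr}(wD)=\lambda_r(D)$ and $k_{wA}(wD)=k_A(D)$. $\square$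

**(9.3)** The curve roots with $\lambda_C>0$ occur twice with opposite signs. Cancelling them,
$$F(D)=\binom{d+4}4-\sum_i\binom{m_i+3}4+\sum_{C:\lambda_C<0}\varphi(\lambda_C(D))-\sum_{r\notin R_X,\,\lambda_r>0}\varphi(\lambda_r(D))+\sum_A\psi(k_A(D)).$$
*If $d\ge0$ and all $m_i\ge0$, then $F(D)=\mathrm{wdim}(D)$.* For $r_A=0,1,2,3$ the terms in (2.1) are $-\binom{k+3}4,+\binom{k+2}4,-\binom{k+1}4,+\binom k4$ with $k\geq 0$, where the conventions for the binomials agree. By (7.2), Section 6 and (8.5) these are the terms above. $\square$

So Theorem A says $h^0(D)=F(D)$, and both sides are now $W$-invariant.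

## 10. $-K_Y$ is ample

**Proposition 10.** *$-K_Y$ is ample; in particular $Y$ is projective.*

*Proof.* By the Nakai–Moishezon criterion for complete schemes (Kleiman 1966; Hartshorne, *Ample Subvarieties*, I.5.1) we must show $(-K)^k\cdot Z>0$ for every irreducible closed $Z\subset Y$ with $k=\dim Z\ge1$.

**Step 1: find a divisor in $|-2K|$ that does not contain $Z$.** If $Z\subset P_r$ for some $r$, we are done, since $-K|_{P_r}=\mathcal O(1)$. Assume $Z$ lies in no $P_r$. If for each $i=1,2,3$ we had $Z\subset E_i$ or $Z\subset\bar E_i$, then $Z$ would lie in two of the $E_i$ or in two of the $\bar E_i$, hence in $A\cap B$ with $A\perp B$, hence in some $P_r$ by (8.3). So for some $i$ the divisor $B=E_i+\bar E_i\sim-2K$ does not contain $Z$.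

**Step 2: curves, reduction to a numerically trivial curve.** Let $k=1$, $Z=\Gamma$. Then $-2K\cdot\Gamma=B\cdot\Gamma\ge0$. Suppose $K\cdot\Gamma=0$. If $A\perp B$ are Weyl divisors, then $A\cdot\Gamma<0$ and $B\cdot\Gamma<0$ cannot both hold, otherwise $\Gamma\subset A\cap B$. Since $\bar A\cdot\Gamma=-A\cdot\Gamma$ and $\bar A\perp\bar B$, they cannot both be positive either. So in a pairwise orthogonal family of Weyl divisors at most one value is positive and at most one is negative.

Let $a_i=E_i\cdot\Gamma$, $h=H\cdot\Gamma$, so $5h=3\sum a_i$. The $E_i$ are pairwise orthogonal, so after relabelling $a_i=0$ for $i\ne1,8$ and $a_1\ge0\ge a_8$. The family $\{H-\sum_{I\setminus i}E\}_{i\in I}=\{s_IE_i\}_{i\in I}$ is pairwise orthogonal. For $I=\{2,\dots,6\}$ all five values equal $h$, so $h=0$ and $a_1+a_8=0$. For $I=\{1,\dots,5\}$ the four values with $i=2,\dots,5$ equal $-a_1$, so $a_1=0=a_8$. So $\Gamma$ has degree $0$ on all of $\mathrm{Pic}\,Y$.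

**Step 3: no such curve exists.** Compare with $X$. Let $\tilde\Gamma\subset\tilde X$ be the strict transform ($\Gamma\not\subset P_C$) and $\Gamma'=\pi(\tilde\Gamma)$, a curve, with $\tilde\Gamma\to\Gamma'$ birational since $\tilde\Gamma\not\subset\bigcup F_C$. By (7.1),
$$0=H\cdot\Gamma=H\cdot\Gamma'+\sum_C\deg(C)\,F_C\cdot\tilde\Gamma,$$
where $\deg(C)=H\cdot C$ and all terms are $\ge0$. So $H\cdot\Gamma'=0$ and all $F_C\cdot\tilde\Gamma=0$. Then $\Gamma'\subset E_i$ for some $i$, and on $Y$ we get $E_i\cdot\Gamma=E_i\cdot\Gamma'<0$, a contradiction.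

**Step 4: higher dimension, by induction on $k$.** For $k\ge2$, $B|_Z$ is an effective Cartier divisor on $Z$. If it is empty, $-2K|_Z$ is trivial, contradicting the positivity on curves in $Z$. So $(-2K)^k\cdot Z=\sum n_j(-2K)^{k-1}\cdot Z_j>0$ with $n_j>0$, by induction. $\square$

**Definition.** A class $G$ is *$\mathbb Q$-effective* if some multiple $mG$, $m\ge1$, is effective. Its *stable base locus* $\mathbb B(G)$ is the intersection of the base loci of all $|mG|$, $m\ge1$. It is *movable* if $\mathbb B(G)$ has no divisorial component. (For rational $G$ only multiples that are integral are used.)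

Example: $H-E_1-E_2$ has $\mathbb B=L_{12}$ on $X$ (each of its multiples is negative on $L_{12}$), so it is movable but not nef.

Since multiples of $-K_Y$ are base point free and $X\setminus\bigcup C\cong Y\setminus\bigcup P_C$, Proposition 10 gives

**(10.1)** *For every $p\in\mathcal U_1$, $\mathbb B(-K_X)\subset X$ is contained in the union of the $36$ curves.*

## 11. Stripping off Weyl divisors

**Step 1: inequalities for $\mathbb Q$-effective classes.** General lines, general lines through $p_j$, and general rational normal quartics through six of the points pass through a general point of $\mathbb P^4$ and through no further $p_l$. So an effective divisor has nonnegative degree on them, and for $\mathbb Q$-effective $D$, in any frame,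
$$d\ge0,\qquad m_j\le d,\qquad\sum_{j\in T}m_j\le4d\quad(|T|=6).\tag{11.1}$$
If $R$ is a prime divisor and $B$ a Weyl divisor, $R\ne B$, then
$$\langle B,R\rangle\ge0,\tag{11.2}$$
since in a frame with $B=E_1$ this is $m_1(R)\ge0$.

**Lemma 11.** *Let $D$ be $\mathbb Q$-effective, $A$ a Weyl divisor with $\langle A,D\rangle=-k<0$, and $D'=D-kA$. Then $D'$ is $\mathbb Q$-effective, $\langle D',A\rangle=0$, $h^0(D)=h^0(D')$ and $F(D)=F(D')$.*

For example, $D=(4;4^4)$ and $A=(1;1^4)$: $\langle A,D\rangle=12-16=-4$ and $D'=0$. The lemma gives $F(D)=F(0)=1$, in agreement with the count in Section 1.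

*Proof.* **Step 2: sections.** Pass to a frame with $A=E_1$: then $m_1(D)=-k$. Since $\mathcal O(D-jE_1)|_{E_1}=\mathcal O(-k+j)$ has no sections for $0\le j<k$, $h^0(D)=h^0(D-kE_1)=h^0(D')$. The same applied to multiples shows that $D'$ is $\mathbb Q$-effective. And $m_1(D')=0$. We now compare $F(D)$ and $F(D')$ through (9.3), where $D=D'+kE_1$; this is allowed because $F$ is $W$-invariant.

**Step 3: the terms of $p_1$ and $E_1$.** For $D'$ both are $0$. For $D$ they are $-\binom{3-k}4+\psi(k)=-\binom k4+\binom k4=0$. The degree and the other $m_i$ are the same for $D$ and $D'$.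

**Step 4: the other Weyl divisors $B$.** We show that their terms do not change. We have $\langle B,D\rangle=\langle B,D'\rangle+kt$ with $t=\langle B,E_1\rangle\ge0$. If $t=0$ nothing changes. If $t\ge1$, put $N=B+tE_1$. Then $\langle N,E_1\rangle=0$, $\langle N,B\rangle=t^2-1\ge0$, and $\langle N,R\rangle\ge0$ for all other prime divisors $R$ by (11.2). So $\langle N,D'\rangle\ge0$, and since $\langle E_1,D'\rangle=0$ this says $\langle B,D'\rangle\ge0$. Then also $\langle B,D\rangle\ge0$, and $k_B(D)=k_B(D')=0$.

**Step 5: the roots.** We show that no root term in (9.3) changes. Let $c=\langle r,E_1\rangle$; by (4.2) $\lambda_r(D)=\lambda_r(D')+k(c-1)$. If $c=1$ nothing changes. For $u\in\mathrm{Stab}(E_1)$, the class $uD'$ is $\mathbb Q$-effective in the frame $u$, has $m_1=0$, and $\lambda_r(D')=\lambda_{ur}(uD')$. So by (4.3) it suffices to bound $\lambda_r(D')$ for one $r$ for each $c$, for all $\mathbb Q$-effective $D'$ with $m_1=0$, using (11.1):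

* $c=2$, $r$ the root of $L_{1j}$: $\lambda_r=d-m_j\ge0$. Hence $\lambda_r(D)\ge\lambda_r(D')\ge0$. These $r$ are curve roots and contribute $0$ in (9.3) for both classes.
* $c=0$, $r$ the root of $L_{1jk}$: $\lambda_r=m_j+m_k-2d\le0$.
* $c=-1$, $r=E_1-E_j$: $\lambda_r=\sum_{k\ne1,j}m_k-5d\le4d-5d\le0$.
* $c=-2$, $r=-(2H-\sum E-E_1-E_j)$: $\lambda_r=3m_j+2\sum_{k\ne1,j}m_k-11d\le3d+8d-11d=0$.

For $c\le0$ we have $r\notin R_X$ and $\lambda_r(D)\le\lambda_r(D')\le0$, so there is no contribution for either class. $\square$

**Step 6: reduction to a cone.** Apply Lemma 11 repeatedly to an integral $\mathbb Q$-effective $D$. The number $D\cdot(-K_Y)^3$ is $\ge0$ for $\mathbb Q$-effective classes, since $-K_Y$ is ample, and drops by a positive integer each time, so this stops. We obtain an integral $\mathbb Q$-effective $M$ with $\langle M,A\rangle\ge0$ for all Weyl divisors $A$, $h^0(D)=h^0(M)$ and $F(D)=F(M)$. Since $W$ is the finite Weyl group of the root system, there is $w\in W$ with $\langle wM,\alpha_i\rangle\ge0$ for $0\le i\le7$. Also $\langle wM,E_8\rangle=\langle M,w^{-1}E_8\rangle\ge0$,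 and $m_1\le d$ by (11.1). So $wM$ lies in
$$\mathcal C=\{m_1\ge\dots\ge m_8\ge0,\ 3d\ge m_1+\dots+m_5,\ d\ge m_1\}.$$
As $h^0(M)=h^0(wM)$ and $F(M)=F(wM)$, it remains to treat integral classes in $\mathcal C$, in any frame.

Examples: $(2;2,2)$ and $(3;3^3)$ lie in $\mathcal C$; $(4;4^4)$ and $(3;2^7)$ violate $3d\ge m_1+\dots+m_5$.

## 12. Base loci in the cone $\mathcal C$

From now on $p\in\mathcal U$.

**Step 1: generators of $\mathcal C$.** Without $d\ge m_1$ the cone is simplicial: nine inequalities in dimension nine, with generators $H$ and $v_j=(\tfrac{\min(j,5)}3;1^j)$, $1\le j\le8$. The form $\ell=d-m_1$ takes on $H,v_1,v_2,v_3,v_4,v_{j\ge5}$ the values $1,-\tfrac23,-\tfrac13,0,\tfrac13,\tfrac23$. So $\mathcal C$ is generated by the generators with $\ell\ge0$ and the combinations $\ell(x)y-\ell(y)x$ for $\ell(x)>0>\ell(y)$. Up to scaling these are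
$$H,\ (1;1),\ (1;1^2),\ (1;1^3),\ (2;2,2,1,1),\ (3;3,2^3),\ (4;3^4),\ (2;2,1^{j-1}),\ (3;3,3,1^{j-2}),\ (5;3^j)\quad(5\le j\le8).\tag{12.1}$$
For instance $v_1$ and $v_4$ give $\tfrac13v_1+\tfrac23v_4=(1;1,(\tfrac23)^3)$, and $v_2,v_j$ with $j\ge5$ give a multiple of $2v_2+v_j=(3;3,3,1^{j-2})$.

**Step 2: a local computation** that controls base loci over a blown-up point.

**(12.2)** *Let $g:V\to T$ be a smooth morphism of smooth varieties, $v\in V$, $t=g(v)$, $E\subset\mathrm{Bl}_vV$ the exceptional divisor and $S$ the strict transform of $g^{-1}(t)$. Then the pullback of the ideal $\mathfrak m_t$ to $\mathrm{Bl}_vV$ equals $I_E\cdot I_S$ near $E$.* Local coordinates $x_1,\dots,x_a$ of $T$ at $t$ are part of local coordinates $x_1,\dots,x_a,y_1,\dots,y_b$ of $V$ at $v$. In the chart of $y_l$, with $x_i=y_lx_i'$, the ideal is $y_l\cdot(x_1',\dots,x_a')$ and $S=\{x'=0\}$. In the chart of $x_i$ it is $(x_i)=I_E$ and $S=\emptyset$. $\square$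

**Step 3: base loci of the generators.**

**(12.3)** *Each generator $g$ in (12.1) is $\mathbb Q$-effective and $\mathbb B(g)\subset X$ has dimension $\le2$; its $2$-dimensional components are among the planes $L_{ijk}$.*

*Proof.* *Hyperplanes.* $H$ and $H-E_1$ are base point free; $|H-E_1-E_2|$ has base locus $L_{12}$ and $|H-E_i-E_j-E_k|$ has base locus $L_{ijk}$: hyperplanes containing a linear space cut it out, also in tangent directions at the base points, and no further $p_l$ lies on it.

*Sums of hyperplanes.* $(2;2,2,1,1)$, $(3;3,2^3)$, $(4;3^4)$ are sums of two, three, four classes $H-E_i-E_j-E_k$ with $i,j,k\in\{1,2,3,4\}$: those containing $1,2$; those containing $1$; all four.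

*$(2;2,1^{j-1})$.* Let $f:\mathrm{Bl}_{p_1}\mathbb P^4\to\mathbb P^3$ be the projection, a $\mathbb P^1$-bundle, and $q_k=f(p_k)$. By (P3) the quadrics through $q_2,\dots,q_j$ have finite reduced base scheme, a subscheme of that of the net, and by independence it contains no $q_l$ with $l>j$. Their pullbacks give sections of $(2;2,1^{j-1})$ on $X$. Near $E_k$ with $2\le k\le j$ the base ideal downstairs is $\mathfrak m_{q_k}$, so by (12.2), after dividing by the equation of $E_k$, the base locus is contained in the strict transform of the fiber $f^{-1}(q_k)$, which is $L_{1k}$. The $E_l$ with $l>j$ do not meet the base locus. So the base locus is contained in finitely many strict transforms of fibers of $f$ and has dimension $\le1$.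

*$(3;3,3,1^{j-2})$.* On $V=\mathrm{Bl}_{p_1,p_2}\mathbb P^4\setminus L_{12}$ the system $|H-E_1-E_2|$ defines a morphism $g:V\to\mathbb P^2$. It is smooth. Outside $E_1,E_2$ this is the projection of $\mathbb P^4$ from a line. Near $E_1$ take affine coordinates $x_1,\dots,x_4$ at $p_1$ with the line $p_1p_2$ given by $x_2=x_3=x_4=0$, so that $g=(x_2:x_3:x_4)$. In the chart $x_1=\tau$, $x_i=\tau y_i$ we have $g=(y_2:y_3:y_4)$ with $L_{12}=\{y=0\}$ removed. In the chart $x_2=\tau$, $x_i=\tau y_i$ ($i\ne2$) we have $g=(1:y_3:y_4)$, and similarly for $x_3,x_4$. Near $E_2$ the same holds by symmetry.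

The six points $q_k=g(p_k)$, $3\le k\le8$, are distinct and no three are collinear (by (P1), since a line in $\mathbb P^2$ corresponds to a hyperplane through $p_1,p_2$, and a point to a plane through them). They do not lie on a conic (P4). So the blow-up of the six points is embedded as a cubic surface in $\mathbb P^3$ by the plane cubics through them (Hartshorne, *Algebraic Geometry*, V.4). These cubics form a space of dimension $4=10-6$, so the points impose independent conditions. Their base scheme is exactly the six reduced points. Indeed there are no other base points; and near $q_k$, base point freeness on the blow-up means that the map from the base ideal $\mathfrak b$ to $\mathfrak m/\mathfrak m^2=H^0(\mathcal O_E(1))$, where $E\cong\mathbb P^1$ is the exceptional curve, has image without common zeros on $E$. So the image is two-dimensional, and $\mathfrak b=\mathfrak m$ by Nakayama. By independence, the cubics through $q_3,\dots,q_j$ have base scheme exactly $\{q_3,\dots,q_j\}$. Their pullbacks are sections of $(3;3,3,1^{j-2})$, and with (12.2) the base locus is contained in $L_{12}\cup\bigcup_{k=3}^jL_{12k}$.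

*$(5;3^8)=-K$.* This is (10.1).

*$(5;3^j)$, $5\le j\le7$.* Take $p'$ as in (P5). On $X_j=\mathrm{Bl}_{p_1,\dots,p_j}\mathbb P^4$ let $B_j$ be the stable base locus of $(5;3^j)$. The pullback of $(5;3^j)$ to $X(p')$ is $-K+3\sum_{l>j}E'_l$, and it has the same sections. By (10.1) for $p'\in\mathcal U_1$, $B_j$ is contained in the union of the image of the $36$ curves of $p'$ and the points $p'_l$. Hence $\dim B_j\le1$, and $p_l\notin B_j$ for $l>j$ by (P5). So $\mathbb B(g)$, the preimage of $B_j$ under $X\to X_j$, has dimension $\le1$. $\square$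

**(12.4)** *Every rational $G\in\mathcal C$ is $\mathbb Q$-effective and movable, $\dim\mathbb B(G)\le2$, and the surfaces in $\mathbb B(G)$ are among the $L_{ijk}$. In particular $\langle A,G\rangle\ge0$ for all Weyl divisors $A$.* Write $G$ as a nonnegative rational combination of generators; then $\mathbb B(G)$ lies in the union of their stable base loci. For the last claim, a multiple of $G$ is represented by an effective divisor not containing $A$, and (11.2) applies. $\square$

**Step 4: in $\mathcal C$ only curve and plane roots matter.**

**(12.5)** *If $D\in\mathcal C$ and $r\notin R_1$, then $\lambda_r(D)\le0$.*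

*Proof.* For $r=E_i-E_j$: $\lambda_r\le-5d+2m_1+m_2+\dots+m_7$. As $m_6,m_7\le\tfrac14(m_2+\dots+m_5)$, this is at most $-5d+2m_1+\tfrac32(m_2+\dots+m_5)\le-5d+2m_1+\tfrac32(3d-m_1)=\tfrac12(m_1-d)\le0$.

The remaining $r$ are $-(H-\sum_JE)$, $-(2H-\sum E-E_i-E_j)$ and $-(3H-2\sum E+E_i)$. Here $\langle\alpha_J,D\rangle=3d-\sum_Jm\ge0$ for all $|J|=5$. Moreover $2H-\sum E-E_i-E_j=\alpha_J+\alpha_{J'}$ with $J\cap J'=\{i,j\}$, and $3H-2\sum E+E_i$ is the sum of three classes $\alpha_J$ whose index sets have complements $\{i,a,b\},\{i,c,e\},\{f,g,h\}$, where $i,a,b,c,e,f,g,h$ are the eight indices. So $\langle r,D\rangle\le0$. Finally $m_6,m_7,m_8\le\tfrac15(m_1+\dots+m_5)\le\tfrac35d$, so $\sum m\le3d+\tfrac95d\le5d$, and $\lambda_r=\langle r,D\rangle-(5d-\sum m)\le0$. $\square$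

**Step 5: the planes to be flipped do not meet.**

**(12.6)** *Let $G$ be $\mathbb Q$-effective and $r\ne r'\in R_1$ with $\lambda_r(G),\lambda_{r'}(G)>0$. Then $P_r\cap P_{r'}=\emptyset$ in $Y$.*

*Proof.* We use the inequalities (11.1) for $G=(d;m)$. The planes $P_C$ are pairwise disjoint.

*$P_C$ and $L^Y_{ijk}$.* If $C\cap L_{ijk}=\emptyset$ in $X$, then $P_C\cap L^Y_{ijk}=\emptyset$. So by (6.1), if the planes meet, $C$ is a line with indices in $\{i,j,k\}$, say $C=L_{ij}$, and $\lambda_r+\lambda_{r'}=(d-m_i-m_j)+(m_i+m_j+m_k-2d)=m_k-d\le0$, which is excluded.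

*$L^Y_J$ and $L^Y_{J'}$ with $J\cap J'=\emptyset$.* Then $\lambda_r+\lambda_{r'}=\sum_{J\cup J'}m-4d\le0$, excluded.

*$|J\cap J'|=1$.* By (P1), $L_J\cap L_{J'}=\emptyset$ in $X$. If the planes met in $Y$, it would be on some $P_C$ with $C$ meeting both $L_J$ and $L_{J'}$. By (6.1) $C$ would be a line with both indices in $J\cap J'$, and there is none. So they are disjoint in $Y$.

*$|J\cap J'|=2$.* Here $L_J\cap L_{J'}=C$ is the line $L_{J\cap J'}$, no other of the $36$ curves meets both planes, and so $L^Y_J\cap L^Y_{J'}\subset P_C$. Now $N_{C/L_J}=\mathcal O(1-2)=\mathcal O(-1)$ is a subbundle of $N_{C/X}=\mathcal O(-1)^3$, so it is a constant direction. Hence the strict transform of $L_J$ in $\tilde X$ meets $F_C$ in $C\times\{pt\}$, and $L^Y_J\cap P_C$ is one point; likewise for $J'$. The two points differ because the two planes have different tangent planes along $C$. $\square$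

## 13. The minimal model program from $Y$ with scaling of $-K_Y$

Facts used here. A smooth Fano variety is a *Mori dream space* (Birkar–Cascini–Hacon–McKernan, Cor. 1.3.2), and so are all its small $\mathbb Q$-factorial modifications, whose Mori cones are rational polyhedral (Hu–Keel, Prop. 1.11); a small modification is a birational map that is an isomorphism in codimension one. A $K$-negative extremal ray has a contraction (contraction theorem). And **Kawamata's theorem** (*Small contractions of four dimensional algebraic manifolds*, Math. Ann. 284 (1989)): the exceptional locus of a small contraction of a $K$-negative extremal ray on a smooth projective fourfold is a disjoint union of planes $P\cong\mathbb P^2$ with normal bundle $\mathcal O(-1)^2$; the flip exists, is smooth and projective, and is obtained by blowing up the planes and contracting the exceptional divisors $\mathbb P^2\times\mathbb P^1$ in the other direction. So it is an inverse of standard flips.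

**Proposition 13.** *Let $D\in\mathcal C$ be integral. Then $h^0(X,D)=F(D)$.*

*Proof.* Put $G=D-K$. It lies in $\mathcal C$, since $-K=(5;3^8)\in\mathcal C$. It is movable by (12.4), and big because $-K$ is big (it is ample on $Y$) and $D$ is $\mathbb Q$-effective. Let
$$\mathcal P=\{r\in R_1:\lambda_r(G)>0\}.$$
The planes $P_r$, $r\in\mathcal P$, are pairwise disjoint by (12.6).

**Step 1: what will be proved.** We construct smooth projective $Y=Y_0\dashrightarrow Y_1\dashrightarrow\cdots$, where $Y_j$ arises from $Y$ by flipping $P_r$, $r\in\mathcal P_j\subset\mathcal P$, into curves (inverses of the flips in (7.1)), and such that $G-tK$ is nef on $Y_j$ for some $t\ge0$. For $Y_0=Y$, with $\mathcal P_0=\emptyset$, this holds since $-K_Y$ is ample.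

**Step 2: find a ray that is both $K$-negative and $G$-negative.** Given $Y_j$, let $t_j$ be the least $t\ge0$ with $G-tK$ nef. If $t_j=0$ we stop. Otherwise, as $\overline{NE}(Y_j)$ has finitely many extremal rays, there is one, $R$, with $(G-tK)\cdot R<0$ for $t<t_j$ arbitrarily close to $t_j$, while $(G-t_jK)\cdot R\ge0$. Since $t\mapsto(G-tK)\cdot R$ is affine, $(G-t_jK)\cdot R=0$ and its slope is positive. So $K_{Y_j}\cdot R<0$ and, as $t_j>0$, $G\cdot R=t_jK_{Y_j}\cdot R<0$. In particular $t_j$ is rational.

**Step 3: the contraction of $R$ is small.** It is not of fiber type, because $G$ is $\mathbb Q$-effective and would be negative on curves covering $Y_j$. It is not divisorial, because its exceptional divisor would be covered by $G$-negative curves, hence lie in $\mathbb B(G)$, while $G$ is movable, a property unchanged by isomorphisms in codimension one. So Kawamata's theorem applies and gives $Y_{j+1}$, smooth and projective. On $Y_{j+1}$ the class $G-t_jK$ is nef, being the pullback of a nef class from the base of the contraction.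

**Step 4: identify the flipped planes.** Let $P\subset Y_j$ be one of the planes in the exceptional locus. It is covered by $G$-negative curves, so $P\subset\mathbb B_{Y_j}(G)$. Since $Y_j\dashrightarrow Y$ is an isomorphism outside finitely many curves of $Y_j$ and the planes $P_{r'}$, $r'\in\mathcal P_j$, of $Y$, $P$ is the strict transform of a surface $T\subset\mathbb B_Y(G)$ with $T\ne P_{r'}$ for $r'\in\mathcal P_j$. Either $T=P_C$ for some $C$, or $T$ is the closure of the part outside $\bigcup C$ of a surface in $\mathbb B_X(G)$, i.e. of some $L_{ijk}$ by (12.4). So $T=P_r$ with $r\in R_1\setminus\mathcal P_j$.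

For $r'\ne r$ the intersection $P_r\cap P_{r'}$ is finite: a common curve would have class proportional to both $-\lambda_r$ and $-\lambda_{r'}$, hence, evaluating on $-K$ where both are $1$, $\lambda_r=\lambda_{r'}$. So a general line of $P_r$ avoids all $P_{r'}$, $r'\in\mathcal P_j$, and is a curve in $P$ of $G$-degree $-\lambda_r(G)$. As $G$ is negative on all curves of $P$, $\lambda_r(G)>0$, i.e. $r\in\mathcal P\setminus\mathcal P_j$. By (12.6) $P_r$ is disjoint from the planes already flipped, so $P=P_r$ with line class $-\lambda_r$. Moreover there is only one plane in the exceptional locus: the line classes of all of them lie on $R$ and have degree $1$ on $-K$, so they are equal. With $\mathcal P_{j+1}=\mathcal P_j\cup\{r\}$, the claim of Step 1 holds for $Y_{j+1}$.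

**Step 5: the end of the process.** Each step enlarges $\mathcal P_j$, so the process stops at some $Y_m$ with $G$ nef. All of $\mathcal P$ has been flipped: a remaining $P_r$, $r\in\mathcal P$, is disjoint from the flipped planes, so it would lie in $Y_m$ and contain lines of $G$-degree $-\lambda_r(G)<0$.

**Step 6: turn $h^0$ into an Euler characteristic.** $G$ is nef and big on the smooth projective $Y_m$, and $D=K_{Y_m}+G$. By Kawamata–Viehweg, $H^i(Y_m,D)=0$ for $i>0$. $X$ and $Y_m$ are isomorphic in codimension $1$. The lines of $P_r$ have $D$-degree $-\lambda_r(D)$, so (7.1) applies to each of the flips from $Y_m$ back to $Y$ with $a=\lambda_r(D)$. With (9.1),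
$$h^0(X,D)=h^0(Y_m,D)=\chi(Y_m,D)=\chi_Y(D)-\sum_{r\in\mathcal P}\varphi(\lambda_r(D)).\tag{13.1}$$

**Step 7: recognize $F(D)$.** As $\lambda_r(G)=\lambda_r(D)+\lambda_r(-K)=\lambda_r(D)-1$, we have $\mathcal P=\{r\in R_1:\lambda_r(D)\ge2\}$. Since $\varphi(1)=0$ and by (12.5), the sum in (13.1) equals $\sum_{r:\lambda_r(D)>0}\varphi(\lambda_r(D))$ over all $240$ roots. By (12.4) all $k_A(D)=0$. So $h^0(X,D)=F(D)$. $\square$

Let us follow $D=(3;3^3)$ through this proof. Here $G=(8;6^3,3^5)$. The curve roots in $\mathcal P$ are those of the ten lines $L_{jk}$ with $j,k\ge4$ ($\lambda(D)=3$), the quartics $C_1,C_2,C_3$ ($\lambda(D)=6$) and $C_4,\dots,C_8$ ($\lambda(D)=3$). The only plane root in $\mathcal P$ is that of $L_{123}$ ($\lambda(D)=3$); for instance $L_{12k}$ with $k\ge4$ has $\lambda(G)=15-16=-1$. So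
$$\chi_Y(D)=-10+3\cdot5+10\cdot1+3\cdot35+5\cdot1=125,$$
and (13.1) subtracts $10+105+5+1=121$. The result is $4$.

## 14. Theorem A, Theorem B, and the divisor $-E_1$

**Proof of Theorem A.** Let $D$ be effective with all $m_i\ge0$; then $d\ge0$. By Step 6 of Section 11, $h^0(D)=h^0(wM)$ and $F(D)=F(wM)$ with $wM\in\mathcal C$ integral. By Proposition 13, applied to $X(p^w)$ with $p^w\in\mathcal U$, $h^0(wM)=F(wM)$. By (9.3), $F(D)=\mathrm{wdim}(D)$. Hence $h^0(X,\mathcal O_X(D))=\mathrm{wdim}(D)$. $\blacksquare$

**Theorem B.** *Let $X=X^4_8$.*

1. *(No sign condition; only a multiple need be effective.) If $D\in\mathrm{Pic}(X)$ and $mD$ is effective for some $m\ge1$, then $h^0(X,D)=F(D)$, i.e.*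
$$h^0(D)=\binom{d+4}4-\sum_i\binom{\max(m_i,0)+3}4+\sum_{36\text{ curves}}\binom{k_C+2}4-\sum_{204\text{ surfaces}}\binom{k_S+1}4+\sum_{A\ne E_1,\dots,E_8}\binom{k_A}4,$$
*where $k_C=\max(0,-\lambda_C(D))$, $k_{S_r}=\max(0,\lambda_r(D))$, $k_A=\max(0,-\langle A,D\rangle)$.*

2. *(Vanishing.) If in addition $\langle D,A\rangle\ge0$ for all Weyl divisors $A$, there is a smooth projective small modification $X\dashrightarrow Y_D$, obtained from the Fano fourfold $Y$ by flipping exactly the planes $P_r$ with $\lambda_r(D)\ge2$ (pairwise disjoint), with $H^i(Y_D,D)=0$ for $i>0$. So $h^0(D)=\chi(Y_D,D)=\chi_Y(D)-\sum_{\lambda_r(D)>0}\binom{\lambda_r(D)+1}4$.*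

3. *(Effectivity cannot be dropped.) For $D=-E_1$, i.e. $d=0$, $m=(1,0^7)$, $h^0(D)=0$, while the right-hand side of the formula defining $\mathrm{wdim}(D)$ is at least $21$.*

*Proof.* (1) Section 11 and Proposition 13 use only $\mathbb Q$-effectivity, so $h^0(D)=F(D)$. To bring (9.3) into the displayed form: if $m_i=-k<0$, the polynomial term $-\binom{m_i+3}4=-\binom k4$ cancels the term $\psi(k_{E_i})=\binom k4$; if $m_i\ge0$, then $k_{E_i}=0$. The curve and surface terms are rewritten by (7.2).

(2) Nothing has to be stripped off, so by Step 6 of Section 11 there is $w\in W$ with $wD\in\mathcal C$. Apply the proof of Proposition 13 to $wD$ in the frame $w$ and put $Y_D=Y_m$. Via $Y(p)\cong Y(p^w)$ and $\lambda_{wr}(wD)=\lambda_r(D)$, the planes flipped are those $P_r$ with $wr\in R_1$ and $\lambda_r(D)\ge2$, and by (12.5) the condition $wr\in R_1$ is automatic. The formula follows from (13.1), $\varphi(1)=0$ and (7.2).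

(3) Clearly $h^0(-E_1)=0$. By (4.2), $\lambda_r(D)=1-c$ with $c=\langle r,E_1\rangle$. The constant and the point terms give $\binom44-\binom44=0$. The curve roots have $c\in\{1,2\}$, so $k_C\le1$ and the curves contribute $0$. The surfaces contribute $-\varphi(1-c)$ when $1-c>0$, which is nonzero only for $c=-2$: it is $-\binom44=-1$ for each of $14$ roots by (4.3). All divisor terms are $\ge0$, and $\bar E_1=(10;7,6^7)$ has $k=\langle\bar E_1,E_1\rangle=7$, contributing $\binom74=35$. The total is at least $35-14=21$. $\blacksquare$
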